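\title{Every nonzero generic degree bounds a nonzero density-1 degree}

\begin{abstract}
A generic description of a set of natural numbers is a partial function that answers membership questions correctly and is defined on a set of asymptotic density~1; generic reducibility compares sets by how hard they are to describe in this way. We prove that every set that is not generically computable lies above a set of density~1 that is not generically computable. The proof splits according to whether the given set agrees with a $\Delta^0_2$ set outside a set of density~0. We then show that below every nonzero generic degree there are continuum many pairwise incomparable nonzero density-1 degrees, which can be chosen to lie above no member of a given countable family of nonzero degrees. In particular, there are no minimal generic degrees.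
\end{abstract}

\section{Introduction}\label{sec:intro}

An algorithm may be useful although it fails to halt on a negligible set of inputs, provided that it never gives a wrong answer. Generic computability makes this precise, with ``negligible'' measured by asymptotic density.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, intervals such as $[0,n)$ are sets of natural numbers, and a set $A\subseteq\mathbb N$ is identified with its characteristic function. A set $S\subseteq\mathbb N$ has \emph{density $1$} if $|S\cap[0,n)|/n\to1$, and \emph{density $0$} if its complement has density~$1$. Supersets and finite intersections of density-1 sets have density~$1$; subsets and finite unions of density-0 sets have density~$0$. A \emph{generic description} of $A$ is a partial function $\psi:\mathbb N\rightharpoonup\{0,1\}$ whose domain has density~$1$ and such that $\psi(n)=A(n)$ for all $n\in\operatorname{dom}\psi$. The set $A$ is \emph{generically computable} if it has a partial computable generic description.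

To compare two sets we ask for a procedure that turns generic descriptions of one into generic descriptions of the other. Such a procedure should not be able to ask whether a number lies in the domain of the description it is given, just as one cannot ask a program whether it will halt: it sees only the values $\psi(n)$, listed in an unknown order. The procedures with this kind of access are the enumeration operators. An \emph{enumeration operator} is a computably enumerable (c.e.) set $\Phi$ of pairs $(u,F)$, called \emph{axioms}, with $u\in\mathbb N$ and $F\subseteq\mathbb N$ finite (given by a list of its elements); it acts on $X\subseteq\mathbb N$ by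
\[
\Phi(X)=\{u:\ (u,F)\in\Phi\text{ for some }F\subseteq X\}.
\]
There are countably many enumeration operators, and we use four properties that follow from the definition. They are \emph{monotone}: $X\subseteq Y$ implies $\Phi(X)\subseteq\Phi(Y)$. They have \emph{finite use}: if $u\in\Phi(X)$, then $u\in\Phi(F)$ for some finite $F\subseteq X$. They map c.e.\ sets to c.e.\ sets. And they are closed under composition. Fix a computable bijection $\langle\cdot,\cdot\rangle:\mathbb N^2\to\mathbb N$. A partial function $\psi$ is identified with its graph $\{\langle n,\psi(n)\rangle:n\in\operatorname{dom}\psi\}$, so that $\Phi(\psi)$ makes sense; recall that $\psi$ is partial computable if and only if its graph is c.e.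

We say that $A$ is \emph{generically reducible} to $B$, and write $A\le_gB$ or $B\ge_gA$, if there is an enumeration operator $\Phi$ such that $\Phi(\psi)$ is a generic description of $A$ for every generic description $\psi$ of $B$. This is a preorder, by closure under composition, and its equivalence classes are the \emph{generic degrees}. There is a least degree $0$, and it consists of the generically computable sets: if $A$ has a description with c.e.\ graph, an operator can list that graph while ignoring its input, and if $A\le_gB$ and $B$ has a description with c.e.\ graph, then so does $A$. A degree is \emph{nonzero} if it is not $0$, and it is a \emph{density-1 degree} if it contains a set of density~$1$.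

Density-1 sets are the sets for which a generic description reduces to a plain enumeration. For $S\subseteq\mathbb N$ let $1_S$ be the partial function with domain $S$ and constant value~$1$. Let $A$ have density~$1$. Then
\begin{equation}\label{eq:passage}
\begin{array}{l}
\psi\text{ a generic description of }A\ \Longrightarrow\ \psi^{-1}(1)=A\cap\operatorname{dom}\psi\text{ has density }1,\\[2pt]
S\subseteq A\text{ of density }1\ \Longrightarrow\ 1_S\text{ is a generic description of }A,
\end{array}
\end{equation}
and both $\psi\mapsto\psi^{-1}(1)$ and $S\mapsto1_S$ are given by enumeration operators. So describing $A$ means listing a density-1 subset of $A$, and the only way to fail, apart from listing too little, is to list an element of the sparse complement. Since these degrees are much easier to handle than arbitrary ones, one wants to know whether they already control the bottom of the structure. The following question is posed in \cite{Igusa}.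

\begin{quote}
\emph{Is it true that for every nonzero generic degree $\mathbf b$ there is a nonzero density-1 generic degree $\mathbf a$ with $\mathbf b\ge_g\mathbf a$?}
\end{quote}

A positive answer transfers questions about lower bounds to density-1 sets. For instance, if two nonzero degrees have no nonzero common lower bound, then neither do any two nonzero density-1 degrees chosen below them. There is also a reason for doubt. The reduction must list almost all numbers from \emph{every} description of $B$, and a description may omit any prescribed density-0 set of bits; so most numbers need many different reasons to be listed. But a number with too many reasons, say one that is listed on seeing $B(x)=0$ and also on seeing $B(x)=1$, is listed whatever $B$ is, and if almost all numbers are of this kind the resulting set is generically computable. The answer is nevertheless yes.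

\begin{theorem}\label{thm:main}
If $B\subseteq\mathbb N$ is not generically computable, then there is a density-1 set $A\le_gB$ that is not generically computable.
\end{theorem}

Once one such set is available, many more can be found among its supersets.

\begin{theorem}\label{thm:many}
Let $\mathbf b$ be a nonzero generic degree and $(\mathbf c_j)_{j\in\mathbb N}$ a countable family of nonzero generic degrees. Then there are $2^{\aleph_0}$ pairwise incomparable nonzero density-1 generic degrees $\mathbf a\le_g\mathbf b$ such that $\mathbf c_j\not\le_g\mathbf a$ for all $j$.
\end{theorem}

\begin{corollary}\label{cor:nomin}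
Every nonzero generic degree $\mathbf b$ lies strictly above a nonzero density-1 degree, so there are no minimal generic degrees. Moreover, no countable set $\mathcal C$ of nonzero degrees is coinitial in the nonzero degrees below $\mathbf b$; that is, some nonzero $\mathbf a\le_g\mathbf b$ lies above no member of $\mathcal C$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:many} to an enumeration $(\mathbf c_j)$, with repetitions if necessary, of $\mathcal C\cup\{\mathbf b\}$. Any of the resulting degrees $\mathbf a$ is a nonzero density-1 degree, lies above no member of $\mathcal C$, and satisfies $\mathbf a\le_g\mathbf b\not\le_g\mathbf a$.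
\end{proof}

Section~\ref{sec:examples} proves Theorem~\ref{thm:main} in two easy cases, one of which covers almost every $B$. Each contains one of the two ideas of the general proof, which are developed in Sections~\ref{sec:far} and~\ref{sec:near}. Theorem~\ref{thm:many} is proved in Section~\ref{sec:many}.

\section{Blocks, c.e.\ subsets and the basic reduction}\label{sec:prelim}

Let $W_0,W_1,\dots$ be the standard list of all c.e.\ sets, with finite approximations $W_{e,0}\subseteq W_{e,1}\subseteq\cdots$ whose union is $W_e$ and which are computable uniformly in both indices. We use the class $\Delta^0_2$ only through the Limit Lemma: a set $C$ is $\Delta^0_2$ if and only if there is a computable $\{0,1\}$-valued function $C_s(x)$ with $\lim_sC_s(x)=C(x)$ for every~$x$. Two sets $B$ and $C$ are \emph{coarsely equal} if their symmetric difference $B\triangle C$ has density~$0$.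

Elements of Cantor space $2^{\mathbb N}$ are infinite binary sequences, that is, subsets of $\mathbb N$. We write $g{\upharpoonright}l$ for the restriction of $g$ to $[0,l)$, and for a binary string $\sigma$ of length $l$ we let $[\sigma]=\{g:g{\upharpoonright}l=\sigma\}$ be the \emph{cylinder} of length $l$ that it determines. Cylinders are closed and open.

Density is conveniently tested on the \emph{blocks} $L_k=[2^k,2^{k+1})$, $k\ge0$. They partition $\{1,2,\dots\}$; the number $0$ plays no role and is left out of all sets constructed in Sections~\ref{sec:examples}--\ref{sec:near}, except in Example~\ref{ex:agree}.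

\begin{lemma}\label{lem:blocks}
A set $S$ has density $1$ if and only if $|L_k\setminus S|/2^k\to0$.
\end{lemma}

\begin{proof}
If $S$ has density~$1$, then $|L_k\setminus S|/2^k\le2\,|[0,2^{k+1})\setminus S|/2^{k+1}\to0$. Conversely, given $\varepsilon>0$ choose $i_0$ with $|L_i\setminus S|\le\varepsilon2^i$ for all $i\ge i_0$. If $n\ge2^{i_0}$ and $2^k\le n<2^{k+1}$, then
\[
|[0,n)\setminus S|\le2^{i_0}+\sum_{i=i_0}^k\varepsilon2^i\le2^{i_0}+\varepsilon2^{k+1}\le2^{i_0}+2\varepsilon n.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:dens}
Let $A$ have density~$1$.
\begin{itemize}
\item[(a)] $A$ is generically computable if and only if it has a c.e.\ subset of density~$1$.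
\item[(b)] If $D\supseteq A$, then $D$ has density~$1$ and $D\le_gA$.
\end{itemize}
\end{lemma}

\begin{proof}
Both parts follow from \eqref{eq:passage}. (a) If $\varphi$ is a partial computable generic description of $A$, then $\varphi^{-1}(1)$ is a c.e.\ subset of density~$1$; if $W\subseteq A$ is c.e.\ of density~$1$, then $1_W$ is a partial computable generic description. (b) If $\psi$ is a generic description of $A$, then $\psi^{-1}(1)$ is a density-1 subset of $D$, so the operator that passes on the pairs $\langle y,1\rangle$ of its input turns $\psi$ into a generic description of $D$.
\end{proof}

All our reductions have the same shape. We fix an enumeration operator $\Gamma$ and write $S^\psi=\Gamma(\psi)$ for a partial function $\psi$; in particular $S^B$ is the result of applying $\Gamma$ to the graph of the characteristic function of $B$.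

\begin{lemma}\label{lem:op}
Let $B\subseteq\mathbb N$, and suppose that
\begin{itemize}
\item[(D)] $S^\psi$ has density $1$ for every generic description $\psi$ of $B$;
\item[(N)] $S^B$ has no c.e.\ subset of density $1$.
\end{itemize}
Then $A=S^B$ has density $1$, $A\le_gB$, and $A$ is not generically computable.
\end{lemma}

\begin{proof}
The total function $B$ is a generic description of $B$, so $A$ has density~$1$ by~(D). Every generic description $\psi$ of $B$ is a subfunction of $B$, so $S^\psi\subseteq A$ by monotonicity, and $1_{S^\psi}$ is a generic description of $A$ by (D) and \eqref{eq:passage}. The map $\psi\mapsto1_{S^\psi}$ is a composition of enumeration operators. Finally, $A$ is not generically computable by (N) and Lemma~\ref{lem:dens}(a).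
\end{proof}

\section{Two easy cases}\label{sec:examples}

An axiom that uses a single value of $\psi$ can be read in two ways: a number is listed because $\psi$ \emph{refutes} a guess about $B$, or because $\psi$ \emph{confirms} one. The first reading pays when guesses are almost always wrong, the second when they are almost always right.

For the first example let $\mu$ be the fair-coin measure on $2^{\mathbb N}$, so that a cylinder of length $k$ has measure $2^{-k}$, and recall that a \emph{$\Pi^0_1$ class} is the complement of the union of a c.e.\ family of cylinders. There are only countably many $\Pi^0_1$ classes, so almost every $B$ lies in no $\Pi^0_1$ class of measure~$0$.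

\begin{example}[Refutation]\label{ex:disagree}
Suppose $B$ lies in no $\Pi^0_1$ class of measure~$0$. The block $L_k$ has as many elements as there are strings of length $k$; for $y\in L_k$ let $\sigma_y$ be the string of length $k$ that represents $y-2^k$ in binary. Put $y\in L_k$ into $S^\psi$ if $\psi(z)\ne\sigma_y(z)$ for some $z<k$ in $\operatorname{dom}\psi$. The strings of length $k$ that $\psi$ does not refute have their bits prescribed on $\operatorname{dom}\psi\cap[0,k)$, so
\[
|L_k\setminus S^\psi|/2^k=2^{-|\operatorname{dom}\psi\cap[0,k)|},
\]
which tends to $0$ as soon as $\operatorname{dom}\psi$ is infinite. This gives (D). For (N), let $W\subseteq S^B$ be c.e. Each $y\in W$ certifies that $B\notin[\sigma_y]$, so $B$ lies in the $\Pi^0_1$ class $P=2^{\mathbb N}\setminus\bigcup_{y\in W}[\sigma_y]$, and $\mu(P)\le|L_k\setminus W|/2^k$ for every $k$. If $W$ had density~$1$, then $P$ would have measure $0$.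
\end{example}

The construction fails when something is known about $B$. If $B(2n)=0$ for all $n$, then the set of $y$ such that $\sigma_y$ has a $1$ at an even position is a computable subset of $S^B$ that misses only a fraction $2^{-\lceil k/2\rceil}$ of $L_k$. What survives is the mechanism: a c.e.\ set $W\subseteq S^B$ rules out neighborhoods, and $B$ is among the sequences that $W$ never rules out.

\begin{example}[Confirmation]\label{ex:agree}
Suppose $B$ is not generically computable but is coarsely equal to a computable set $C$. Put $x$ into $S^\psi$ if $\psi(x)$ is defined and equals $C(x)$. If $\psi$ is a generic description of $B$, then the complement of $S^\psi$ is contained in the union of the density-0 sets $\mathbb N\setminus\operatorname{dom}\psi$ and $B\triangle C$, which gives (D). If $W\subseteq S^B$ is c.e.\ of density~$1$, then $B$ and $C$ agree on $W$, so the restriction of $C$ to $W$ is a partial computable generic description of $B$. This is impossible, so (N) holds.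
\end{example}

In Section~\ref{sec:far} refutation is made adaptive, and it then succeeds unless $B$ is coarsely equal to a $\Delta^0_2$ set. In Section~\ref{sec:near} confirmation is extended from computable to $\Delta^0_2$ guesses, which covers exactly the remaining sets.

\section{Sets not coarsely equal to a $\Delta^0_2$ set}\label{sec:far}

\begin{proposition}\label{prop:far}
There is an enumeration operator such that \textup{(N)} holds for every set $B$, and \textup{(D)} holds for every $B$ that is not coarsely equal to any $\Delta^0_2$ set.
\end{proposition}

In Example~\ref{ex:disagree} the complement of $S^B$ has one point in each block, and a c.e.\ set of density~$1$ can afford to avoid many more points than that. We now treat each $W_e$ separately and force it, if $W_e\subseteq S^B$, to miss a fixed proportion of infinitely many blocks. The room for this comes from the \emph{columns}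
\[
R_e=\{y\ge1:\ 2^e\mid y,\ 2^{e+1}\nmid y\}\qquad(e\ge0).
\]
They partition $\{1,2,\dots\}$. For $k\ge E$ the block $L_k$ contains $2^{k-E}$ multiples of $2^E$, so $|R_e\cap L_k|=2^{k-e}-2^{k-e-1}=2^{k-e-1}$ for $k>e$. Instead of spreading $R_e\cap L_k$ over many strings, we attach all of it to a single cylinder $X_{e,k}$ (possibly the empty set), and list its elements when $\psi$ shows that $B\notin X_{e,k}$. Then every element of $W_e$ in $R_e\cap L_j$ certifies, if $W_e\subseteq S^B$, that $B\notin X_{e,j}$. We let $T_{e,k}$ be the set of sequences not yet ruled out in this way by stage $k$, and aim the next cylinder at a point of $T_{e,k}$.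

The choice of the point and of the length of the cylinder is the heart of the matter. For (D), the cylinders must be long, since a description may omit any finite number of bits, and they must close in on a single sequence that $B$ visibly differs from. For (N), they must be short enough that $W_e$ cannot rule out all of them and still leave room for $B$. Both demands are met by aiming at the leftmost point of $T_{e,k}$ and taking as length the part of that point that has not just changed.

\subsection*{The cylinders}
Order $2^{\mathbb N}$, and each $\{0,1\}^l$, lexicographically: $g<h$ if $g(z)=0$ and $h(z)=1$ at the first $z$ where they differ. Note that $g\le h$ implies $g{\upharpoonright}l\le h{\upharpoonright}l$. Fix $e$; we drop it from the notation while it is fixed. By recursion on $k$ define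
\[
T_k=\{g\in2^{\mathbb N}:\ g\notin X_j\text{ for all }j<k\text{ with }W_{e,k}\cap R_e\cap L_j\ne\emptyset\}
\]
and $X_k$ as follows. We have $T_0=2^{\mathbb N}$, and $T_{k+1}\subseteq T_k$ because $W_{e,k}\subseteq W_{e,k+1}$. If $T_k=\emptyset$, let $X_k=\emptyset$. Otherwise let $q_k$ be the least element of $T_k$; let $l_0=0$ and, for $k\ge1$, let $l_k$ be the greatest $l\le k$ with $q_k{\upharpoonright}l=q_{k-1}{\upharpoonright}l$ (here $q_{k-1}$ is defined since $T_{k-1}\supseteq T_k$); and let
\[
X_k=[\,q_k{\upharpoonright}l_k\,].
\]
The recursion is computable, uniformly in $e$. Indeed, each $X_j$ with $j<k$ is empty or a cylinder of length less than $k$, so $T_k$ is the union of the cylinders $[\sigma]$ for $\sigma$ in a computable set of strings of length $k$. If this set is nonempty and $\sigma$ is its least element, then $q_k=\sigma0^\infty$. In particular, each $T_k$ is closed.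

\begin{example}\label{ex:run}
Take $e=0$, so that $R_0$ is the set of odd numbers. If $W_0=\emptyset$, then $T_k=2^{\mathbb N}$, $q_k=0^\infty$ and $X_k=[0^k]$ for all $k$, and $R_0\cap L_k$ is listed when $\psi$ shows a $1$ below $k$. Suppose instead that $W_{0,k}=[2,2^k)$, an opponent that enters each block $L_j$, $j\ge1$, at the first opportunity. Then $T_0=T_1=2^{\mathbb N}$, $X_0=2^{\mathbb N}$ and $X_1=[0]$. At stage $2$ the number $3\in W_{0,2}$ rules out $X_1$, so $T_2=[1]$, $q_2=10^\infty$, $l_2=0$ and $X_2=2^{\mathbb N}$. At stage $3$ the number $5\in W_{0,3}$ rules out $X_2$, and $T_3=\emptyset$. No $\psi$ can refute $X_2$, so $5\in W_0\setminus S^B$ for every $B$; and all odd numbers from $9$ on are listed unconditionally.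
\end{example}

In general the opponent may leave every $T_k$ nonempty, and then the following holds.

\begin{lemma}\label{lem:left}
Suppose $T_k\ne\emptyset$ for all $k$. Then
\begin{itemize}
\item[(i)] $q=\lim_kq_k$ exists pointwise, is $\Delta^0_2$, and lies in $\bigcap_kT_k$;
\item[(ii)] $l_k\to\infty$;
\item[(iii)] $q\in X_k$ for infinitely many $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $q_{k+1}\in T_{k+1}\subseteq T_k$, we have $q_k\le q_{k+1}$. So for each $l$ the strings $q_k{\upharpoonright}l$ are nondecreasing in the finite order $\{0,1\}^l$, hence eventually constant. Thus $q$ exists, and it is $\Delta^0_2$ by the Limit Lemma. It lies in $T_k$ because $T_k$ is closed and contains $q_{k'}$ for all $k'\ge k$.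

(ii) Given $l$, let $q_k{\upharpoonright}l$ be constant for $k\ge k_1$. For $k\ge\max(l,k_1+1)$ we have $l\le k$ and $q_k{\upharpoonright}l=q_{k-1}{\upharpoonright}l$, so $l_k\ge l$.

(iii) Given $k_0$, choose $k\ge k_0$ with $l_k=\min\{l_{k'}:k'\ge k_0\}$. For every $k'>k$ we have $l_{k'}\ge l_k$, so $q_{k'}{\upharpoonright}l_k=q_{k'-1}{\upharpoonright}l_k$. Hence the first $l_k$ bits never change after stage $k$, and $q{\upharpoonright}l_k=q_k{\upharpoonright}l_k$, that is, $q\in X_k$.
\end{proof}

\begin{remark}\label{rem:length}
Part (iii) is lost if one takes $l_k=k$. With $e=0$ and $W_{0,k}=[4,2^k)$ every $X_j$ with $j\ge2$ is ruled out, but these cylinders would have total measure at most $\sum_{j\ge2}2^{-j}=1/2$. For each $B$ outside their union, $S^B$ would contain all odd numbers from $5$ on, and the column $R_0$ would do nothing to keep $W_0$ out of $S^B$.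
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:far}]
For $y\in R_e\cap L_k$, put $y$ into $S^\psi$ if $T_{e,k}=\emptyset$, or if $T_{e,k}\ne\emptyset$ and there is $z<l_{e,k}$ in $\operatorname{dom}\psi$ with $\psi(z)\ne q_{e,k}(z)$. The axioms are $(y,\emptyset)$ in the first case and $(y,\{\langle z,1-q_{e,k}(z)\rangle\})$ for $z<l_{e,k}$ in the second; they form a computable set. For a total $B$,
\begin{equation}\label{eq:SB}
y\in S^B\iff B\notin X_{e,k}\qquad(y\in R_e\cap L_k).
\end{equation}

\emph{Condition \textup{(N)}.} Let $B$ be arbitrary and $W_e\subseteq S^B$; fix this $e$. If $W_e\cap R_e\cap L_j\ne\emptyset$, then $B\notin X_j$ by \eqref{eq:SB}. Hence $B\in T_k$ for all $k$, and Lemma~\ref{lem:left} applies. Let $k$ be one of the infinitely many indices with $q\in X_k$. If $W_e$ met $R_e\cap L_k$, then for a large $k'>k$ so would $W_{e,k'}$, and $T_{k'}\cap X_k$ would be empty; but it contains $q$. So $W_e\cap R_e\cap L_k=\emptyset$ for infinitely many $k$, and for each such $k>e$ we get $|L_k\setminus W_e|/2^k\ge2^{-e-1}$. By Lemma~\ref{lem:blocks}, $W_e$ does not have density~$1$.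

\emph{Condition \textup{(D)}.} Let $B$ be coarsely equal to no $\Delta^0_2$ set, and let $\psi$ be a generic description of $B$. We first fix $e$ and show that $R_e\cap L_k\subseteq S^\psi$ for all but finitely many $k$. If some $T_k$ is empty, then so are all later ones, and we are done. Otherwise $q$ is $\Delta^0_2$ by Lemma~\ref{lem:left}(i), so $B\triangle q$ does not have density~$0$; this is the only use of the hypothesis on $B$. Consequently $B\triangle q$ is not contained in the density-0 set $\mathbb N\setminus\operatorname{dom}\psi$, and there is $z\in\operatorname{dom}\psi$ with $\psi(z)=B(z)\ne q(z)$. For all large $k$ we have $z<l_k$ by (ii) and $q_k(z)=q(z)$ by (i), so $R_e\cap L_k\subseteq S^\psi$.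

Now let $E\ge1$. For all large $k$ the inclusion holds for every $e<E$, so $L_k\setminus S^\psi$ consists of multiples of $2^E$ and $|L_k\setminus S^\psi|/2^k\le2^{-E}$. As $E$ is arbitrary, $S^\psi$ has density~$1$ by Lemma~\ref{lem:blocks}.
\end{proof}

The proof never uses that $B$ is not generically computable, because the hypothesis on $B$ implies it: if $\varphi$ is a partial computable generic description of $B$, then $B$ agrees on $\operatorname{dom}\varphi$ with the c.e., hence $\Delta^0_2$, set $\varphi^{-1}(1)$.

\section{Sets coarsely equal to a $\Delta^0_2$ set}\label{sec:near}

\begin{proposition}\label{prop:near}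
Let $C$ be $\Delta^0_2$. There is an enumeration operator such that \textup{(D)} holds for every $B$ coarsely equal to $C$, and \textup{(N)} holds for every $B$ that is not generically computable.
\end{proposition}

Fix a computable approximation $C_s(x)$ to $C$. An operator cannot compare $\psi(x)$ with $C(x)$ as in Example~\ref{ex:agree}. It can list $x$ when $\psi(x)=C_s(x)$ for \emph{some} $s$, which preserves (D). But then membership of $x$ in $S^B$ says only that $B(x)$ is one of the values taken by $C_s(x)$, and this is no information if both values occur. Three devices repair this.

\emph{Restarting.} We use many copies $y$ of each number $x$, and different copies start reading the approximation at different stages. A whole block serves as a scaled copy of an interval $[0,m)$, and a new block is opened at each stage $n$ at which the approximation changes below $m$. The block opened at the last such stage sees only the final values. It is essential to restart only at changes: for (D) each $m$ may be used by finitely many blocks only, since a description may be undefined on all of $[0,m)$.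

\emph{Freezing.} To decode $B(x)$ from $y\in W_e$ one has to know \emph{all} values accepted for $y$, and one cannot know that the approximation will not change again. So each block is assigned to one $e$, and $y$ accepts no new values after it has entered $W_e$.

\emph{Releasing.} Freezing endangers (D), since $W_e$ may enter a block before the approximation settles and freeze many $y$ at a wrong value. But a single $y\in W_e$ kept out of $S^B$ already shows $W_e\not\subseteq S^B$. So once $\psi$ reveals such a $y$, all larger numbers assigned to $e$ are listed.

\subsection*{The blocks}
For $m\ge1$ let
\[
N_m=\{0\}\cup\{n\ge1:\ C_n{\upharpoonright}m\ne C_{n-1}{\upharpoonright}m\}.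
\]
Each $N_m$ is finite, and the relation $n\in N_m$ is computable. Let
\[
G=\{(e,m,n):\ m\ge1,\ e\le m,\ n\in N_m\}.
\]
The bound $e\le m$ ensures that each $m$ occurs in only finitely many triples, while each $e$ still occurs with all large $m$. List $G$ computably and without repetition as $\tau_0,\tau_1,\dots$ by listing, at stage $s=1,2,\dots$, the finitely many triples $(e,m,n)\in G$ with $\max(m,n)=s$. Write $\tau_k=(e_k,m_k,n_k)$. Stage $s$ lists at least the triple $(0,s,0)$, so $\tau_k$ appears by stage $k+1$ and $1\le m_k\le k+1\le2^k$. Also $m_k\to\infty$, since each value is taken finitely often.

For $y\in L_k$ let $e(y)=e_k$, $n(y)=n_k$ and $x(y)=y\bmod m_k$. Put $t=2^k/m_k\ge1$. Each $x<m_k$ equals $x(y)$ for at least $\lfloor t\rfloor\ge t/2$ and at most $\lceil t\rceil\le2t$ numbers $y\in L_k$. Thus proportions in $[0,m_k)$ and in $L_k$ match up to a factor~$2$: for $U\subseteq\mathbb N$,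
\begin{equation}\label{eq:copies}
\frac{|U\cap[0,m_k)|}{2m_k}\ \le\ \frac{|\{y\in L_k:x(y)\in U\}|}{2^k}\ \le\ \frac{2\,|U\cap[0,m_k)|}{m_k}.
\end{equation}

\subsection*{The operator}
The set of values accepted for $y\ge1$ is
\[
V(y)=\{C_{n(y)}(x(y))\}\cup\{C_s(x(y)):\ s>n(y),\ y\notin W_{e(y),s}\}.
\]
We record three properties.
\begin{itemize}
\item[(V1)] The relation $v\in V(y)$ is c.e.
\item[(V2)] If $y\in W_{e(y)}$, then $V(y)$ can be computed from $y$: find $t$ with $y\in W_{e(y),t}$; apart from $n(y)$, only stages $s<t$ contribute.
\item[(V3)] If $y\notin W_{e(y)}$, then all stages $s\ge n(y)$ contribute, so $C(x(y))\in V(y)$.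
\end{itemize}
For a partial function $\psi$, call $y$ \emph{$\psi$-wrong} if $y\in W_{e(y)}$, $x(y)\in\operatorname{dom}\psi$ and $\psi(x(y))\notin V(y)$. Put $y\ge1$ into $S^\psi$ if
\begin{itemize}
\item[(a)] $x(y)\in\operatorname{dom}\psi$ and $\psi(x(y))\in V(y)$, or
\item[(b)] there is a $\psi$-wrong $y'<y$ with $e(y')=e(y)$.
\end{itemize}
The axioms for (a) are $(y,\{\langle x(y),v\rangle\})$ with $v\in V(y)$, a c.e.\ set by (V1). The axioms for (b) are $(y,\{\langle x(y'),v\rangle\})$ with $y'<y$, $e(y')=e(y)$, $y'\in W_{e(y')}$ and $v\in\{0,1\}\setminus V(y')$, a c.e.\ set by (V2).

\begin{proof}[Proof of Proposition~\ref{prop:near}]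
\emph{Condition \textup{(D)}.} Let $B$ be coarsely equal to $C$ and let $\psi$ be a generic description of $B$. The set $Z=(\mathbb N\setminus\operatorname{dom}\psi)\cup(B\triangle C)$ has density~$0$. Consider $y\in L_k\setminus S^\psi$ with $x(y)\notin Z$, so that $\psi(x(y))=B(x(y))=C(x(y))$. Since (a) fails, $C(x(y))\notin V(y)$, so $y\in W_{e(y)}$ by (V3), and $y$ is $\psi$-wrong. Since (b) fails, $y$ is the least $\psi$-wrong number with $e(y)=e_k$. Hence $L_k$ contains at most one such $y$, and the right half of \eqref{eq:copies} gives
\[
\frac{|L_k\setminus S^\psi|}{2^k}\le\frac{2\,|Z\cap[0,m_k)|}{m_k}+2^{-k}.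
\]
This tends to $0$ because $m_k\to\infty$, so $S^\psi$ has density~$1$ by Lemma~\ref{lem:blocks}.

\emph{Condition \textup{(N)}.} Suppose $W_e\subseteq S^B$ has density~$1$. We show that $B$ is generically computable.

First, no $y$ with $e(y)=e$ is $B$-wrong. Otherwise let $y$ be the least such number. Then (a) fails for $y$ because it is $B$-wrong, and (b) fails by minimality, so $y\in W_e\setminus S^B$, a contradiction. (This is why (b) releases only numbers larger than a wrong one.) As $B$ is total, we conclude
\begin{equation}\label{eq:inV}
y\in W_e,\ e(y)=e\ \Longrightarrow\ B(x(y))\in V(y).
\end{equation}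
Define $\theta(x)$ by searching for $y\in W_e$ with $e(y)=e$, $x(y)=x$ and $V(y)$ a singleton, and returning the element of $V(y)$ for the first $y$ found. By (V2), $\theta$ is partial computable, and by \eqref{eq:inV}, $\theta(x)=B(x)$ whenever $\theta(x)$ is defined.

It remains to see that $\operatorname{dom}\theta$ has density~$1$, and here the blocks opened at last changes are used. For $m\ge\max(e,1)$ let $k=k(m)$ be the index with $\tau_k=(e,m,\max N_m)$. No stage after $n=\max N_m$ belongs to $N_m$, so $C_s{\upharpoonright}m=C_n{\upharpoonright}m$ for all $s\ge n$, and $V(y)$ is a singleton for every $y\in L_k$. Hence every $y\in L_k\cap W_e$ has $x(y)\in\operatorname{dom}\theta$, that is, $\{y\in L_k:x(y)\notin\operatorname{dom}\theta\}\subseteq L_k\setminus W_e$. The left half of \eqref{eq:copies} gives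
\[
\frac{|[0,m)\setminus\operatorname{dom}\theta|}{m}\le\frac{2\,|L_{k(m)}\setminus W_e|}{2^{k(m)}}.
\]
The map $m\mapsto k(m)$ is injective, so $k(m)\to\infty$, and the right side tends to $0$ by Lemma~\ref{lem:blocks}. Thus $\theta$ is a partial computable generic description of $B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B$ not be generically computable. If $B$ is coarsely equal to a $\Delta^0_2$ set $C$, take the operator of Proposition~\ref{prop:near} for $C$; otherwise take the operator of Proposition~\ref{prop:far}. In both cases (D) and (N) hold, and Lemma~\ref{lem:op} gives the set $A=S^B$.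
\end{proof}

\begin{remark}\label{rem:uniform}
A single operator serves all $B$ that are not coarsely equal to a $\Delta^0_2$ set; in the other case our operator depends on the approximation to $C$.
\end{remark}

\begin{remark}\label{rem:nonuniform}
In the nonuniform version of generic reducibility the operator may depend on the description $\psi$ of $B$. Theorem~\ref{thm:main} holds for it as well: $A\le_gB$ implies that $A$ is nonuniformly reducible to $B$, and the least nonuniform degree again consists of the generically computable sets, by the argument given in Section~\ref{sec:intro}.
\end{remark}

\section{Continuum many degrees below a given one}\label{sec:many}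

We prove Theorem~\ref{thm:many}. Choose $B\in\mathbf b$ and $C_j\in\mathbf c_j$, and by Theorem~\ref{thm:main} fix a density-1 set $A\le_gB$ that is not generically computable. By Lemma~\ref{lem:dens}(b), every $D\supseteq A$ has density~$1$ and satisfies $D\le_gA\le_gB$. So the reduction to $B$ comes for free, no effectiveness is required of the construction, and the task is to choose supersets $D$ of $A$ that are small enough not to be generically computable and large enough to carry little information. We decide finitely many elements of the complement of $A$ at a time. That there is always room to keep a further element out is the following observation.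
\begin{equation}\label{eq:room}
W\text{ c.e.\ of density }1,\ F\text{ finite}\ \Longrightarrow\ W\not\subseteq A\cup F.
\end{equation}
Indeed, otherwise $W\setminus F$ would be a c.e.\ density-1 subset of $A$, contrary to Lemma~\ref{lem:dens}(a).

A \emph{condition} is a pair $p=(I,O)$ of disjoint finite sets with $O\cap A=\emptyset$. A set $D$ is \emph{compatible} with $p$ if $A\cup I\subseteq D\subseteq\mathbb N\setminus O$. A condition $(I',O')$ \emph{extends} $(I,O)$ if $I'\supseteq I$ and $O'\supseteq O$; a set compatible with the extension is compatible with the original, so a property of all compatible sets persists under extension.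

To show that a set is not reducible to $D$ it suffices to find one generic description of $D$ on which every operator fails. We use $1_D$, a description of $D$ by \eqref{eq:passage}, because it is monotone in $D$: for every compatible $D$ and every operator $\Psi$ we have $\Psi(1_D)\subseteq\Psi(1_{\mathbb N\setminus O})$, and the right side is c.e.\ since $\mathbb N\setminus O$ is cofinite. Either this c.e.\ set is too small to matter, or it contains an element that can be turned into a mistake. Let $\Psi_0,\Psi_1,\dots$ list all enumeration operators.

\begin{lemma}\label{lem:ext}
Let $p=(I_p,O_p)$ and $q=(I_q,O_q)$ be conditions and $e,i,j\in\mathbb N$.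
\begin{itemize}
\item[(N$_e$)] $p$ has an extension such that, if $W_e$ has density~$1$, then $W_e\not\subseteq D$ for all compatible $D$.
\item[(P$_{i,j}$)] $p$ has an extension such that, for all compatible $D$, the set $\Psi_i(1_D)$ is not a generic description of $C_j$.
\item[(Q$_i$)] $p$ and $q$ have extensions $p'$ and $q'$ such that, for all $D$ compatible with $p'$ and $D'$ compatible with $q'$, the set $\Psi_i(1_D)$ is not a generic description of $D'$.
\end{itemize}
\end{lemma}

\begin{proof}
(N$_e$) If $W_e$ has density~$1$, use \eqref{eq:room} to pick $w\in W_e\setminus(A\cup I_p)$ and add $w$ to $O_p$. Otherwise keep $p$.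

(P$_{i,j}$) Let $Y=\Psi_i(1_{\mathbb N\setminus O_p})$. Suppose first that some $u\in Y$ is not in the graph of $C_j$. By finite use there is a finite $E\subseteq\mathbb N\setminus O_p$ with $u\in\Psi_i(1_E)$; add $E$ to $I_p$. Every $D$ compatible with the extension contains $E$, so $u\in\Psi_i(1_D)$ and $\Psi_i(1_D)$ is not contained in the graph of $C_j$. Otherwise $Y$ is contained in the graph of $C_j$, so it is a partial computable subfunction of $C_j$. Since $C_j$ is not generically computable (this is where $\mathbf c_j\ne0$ is used), the domain of $Y$ does not have density~$1$. Keep $p$: for compatible $D$, the set $\Psi_i(1_D)$ is a subfunction of $Y$, so its domain does not have density~$1$ either.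

(Q$_i$) Let $Y=\{y:\langle y,1\rangle\in\Psi_i(1_{\mathbb N\setminus O_p})\}$, a c.e.\ set. If $Y$ has density~$1$, use \eqref{eq:room} to pick $y\in Y\setminus(A\cup I_q)$, and pick a finite $E\subseteq\mathbb N\setminus O_p$ with $\langle y,1\rangle\in\Psi_i(1_E)$. Add $E$ to $I_p$ and $y$ to $O_q$. Then $\langle y,1\rangle\in\Psi_i(1_D)$ but $y\notin D'$, for all $D$, $D'$ as in the statement. If $Y$ does not have density~$1$, keep $p$ and $q$. Were $\Psi_i(1_D)$ a generic description of $D'$, which has density~$1$ as a superset of $A$, then by \eqref{eq:passage} the set $\{y:\langle y,1\rangle\in\Psi_i(1_D)\}$ would be a density-1 subset of $Y$, which is impossible.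
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
We build conditions $p_\sigma=(I_\sigma,O_\sigma)$ for all binary strings $\sigma$, by recursion on the length $n$ of $\sigma$, so that $p_{\sigma0}$ and $p_{\sigma1}$ extend $p_\sigma$. At level $n$, attach to each string of length $n$ the condition of its predecessor (the condition $(\emptyset,\emptyset)$ if $n=0$). Then apply Lemma~\ref{lem:ext} finitely many times in succession, each time replacing the current conditions by their extensions: (N$_e$) and (P$_{i,j}$) for all $e,i,j\le n$ at each string of length $n$, and (Q$_i$) for all $i\le n$ at each ordered pair of distinct strings of length $n$. Let $p_\sigma$ be the final condition at $\sigma$. By persistence, the conditions of level $n$ have all these properties at once.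

For $f\in2^{\mathbb N}$ let $D_f=A\cup\bigcup_nI_{f{\upharpoonright}n}$. It is compatible with every $p_{f{\upharpoonright}n}$: it contains $A\cup I_{f{\upharpoonright}n}$, and it is disjoint from $O_{f{\upharpoonright}n}$ because $A$ is, and because $I_{f{\upharpoonright}m}\cap O_{f{\upharpoonright}n}\subseteq I_{f{\upharpoonright}r}\cap O_{f{\upharpoonright}r}=\emptyset$ for $r=\max(m,n)$.

As a superset of $A$, each $D_f$ has density~$1$ and $D_f\le_gB$. By the properties (N$_e$) it has no c.e.\ subset of density~$1$, so it is not generically computable by Lemma~\ref{lem:dens}(a). By the properties (P$_{i,j}$), no operator turns the description $1_{D_f}$ of $D_f$ into a generic description of $C_j$, so $C_j\not\le_gD_f$ for all $j$. Finally, let $f\ne g$. For each $i$ there is $n\ge i$ with $f{\upharpoonright}n\ne g{\upharpoonright}n$, and (Q$_i$) at the pair $(f{\upharpoonright}n,g{\upharpoonright}n)$ shows that $\Psi_i(1_{D_f})$ is not a generic description of $D_g$. Hence $D_g\not\le_gD_f$, and exchanging $f$ and $g$ gives $D_f\not\le_gD_g$. The degrees of the sets $D_f$, $f\in2^{\mathbb N}$, are therefore $2^{\aleph_0}$ pairwise incomparable nonzero density-1 degrees below $\mathbf b$, none of which lies above any $\mathbf c_j$.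
\end{proof}

\begin{thebibliography}{1}

\bibitem{Igusa}
Gregory Igusa, \emph{The Generic Degrees of Density-1 Sets, and Characterization of the Hyperarithmetic Reals}, arXiv:1402.3747 (2014).

\end{thebibliography}
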